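\title{The least character of a remote set}

\begin{abstract}
Let $X$ be a non-compact separable metrizable space. A nonempty closed subset of the remainder $\beta X\setminus X$ is remote if it misses the closure in $\beta X$ of every nowhere dense subset of $X$. We prove in ZFC that, if $X$ has no isolated points, the least character in $\beta X$ of a remote set is $\operatorname{cof}(\mathcal M)$, the cofinality of the ideal of meager subsets of the reals. If isolated points are allowed, the least character is $\operatorname{cof}(\mathcal M)$ when the closure of the set of isolated points is compact, and $\aleph_0$ otherwise.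
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Tychonoff. For a space $X$ let $\beta X$ be its Stone--\v{C}ech compactification and $X^\ast=\beta X\setminus X$ the remainder. A subset of $X$ is \emph{nowhere dense} if its closure has empty interior. A nonempty closed set $F\subset X^\ast$ is \emph{remote} (from $X$) if
\[
F\cap \operatorname{cl}_{\beta X}N=\emptyset\qquad\text{for every nowhere dense set }N\subset X .
\]
Every point of $X^\ast$ lies in the closure of $X$; a point of a remote set lies in the closure of no thin part of $X$. Below, ``remote set'' always means a nonempty closed subset of $X^\ast$ with this property.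

A \emph{neighborhood base} of a closed set $F\subset\beta X$ is a family $\mathcal U$ of open subsets of $\beta X$, each containing $F$, such that every open subset of $\beta X$ containing $F$ contains a member of $\mathcal U$. The \emph{character} $\chi(F,\beta X)$ is the least cardinality of a neighborhood base of $F$. The two notions interact through one observation. If $F$ is remote and $N\subset X$ is nowhere dense, then $\beta X\setminus\operatorname{cl}_{\beta X}N$ is an open set containing $F$. Therefore, for every neighborhood base $\mathcal U$ of a remote set,
\begin{equation}\label{eq:avoid}
\text{every nowhere dense set }N\subset X\text{ is disjoint from some }U\in\mathcal U .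
\end{equation}
A small base has few members with which to avoid many nowhere dense sets, so remoteness should force the character up. How far?

For a non-compact separable metrizable space $X$ let $\chi_R(X)$ be the least character $\chi(F,\beta X)$ of a set $F$ remote from $X$. Two examples show the role of isolated points.

\begin{example}\label{ex:omega}
Let $X=\omega$ be discrete. Its only nowhere dense subset is $\emptyset$, so every nonempty closed subset of $\omega^\ast$ is remote. The set $\omega^\ast$ itself has the countable neighborhood base $\beta\omega\setminus\{0,\dots,n\}$, $n\in\omega$.
\end{example}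

\begin{example}\label{ex:reals}
Let $X=\mathbb R$, and suppose that a remote set $F$ has a countable neighborhood base $U_0,U_1,\dots$. The interval $[-n,n]$ is compact, hence closed in $\beta\mathbb R$, and it misses $F$. So $U_n\setminus[-n,n]$ is a nonempty open subset of $\beta\mathbb R$ and contains a real number $x_n$. A bounded interval contains only finitely many $x_n$, so $N=\{x_n:n\in\omega\}$ is nowhere dense. But $N$ meets every $U_n$, contrary to \eqref{eq:avoid}. Thus every set remote from $\mathbb R$ has uncountable character.
\end{example}

To exclude the degenerate case of Example~\ref{ex:omega}, let $\chi_R$ be the minimum of $\chi_R(X)$ over all non-compact separable metrizable spaces $X$ without isolated points.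

The candidates for its value are cardinal characteristics of the continuum $\mathfrak c=2^{\aleph_0}$. A set is \emph{meager} if it is a countable union of nowhere dense sets, and $\mathcal M$ is the ideal of meager subsets of the reals. Its \emph{cofinality} $\operatorname{cof}(\mathcal M)$ is the least size of a family of meager sets such that every meager set is contained in a member of the family. The cardinal $\operatorname{non}(\mathcal M)$ is the least size of a nonmeager subset of the Cantor space $2^\omega$. A family $\mathcal H\subset\omega^\omega$ is \emph{dominating} if for every $f\in\omega^\omega$ there is $h\in\mathcal H$ with $f(n)\le h(n)$ for all but finitely many $n$, and $\mathfrak d$ is the least size of a dominating family.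

Which of these should one expect? In Example~\ref{ex:reals} one may put finitely many points into $N$ at stage $n$ instead of one, and this raises the lower bound from $\aleph_1$ to $\mathfrak d$ (Case~1 of Lemma~\ref{lem:core} below). That bound uses only very special nowhere dense sets, and it is not always the true value. Indeed, it is known that after adding $\omega_2$ random reals to a model of CH one has $\omega_1=\mathfrak d<\operatorname{cof}(\mathcal M)=\omega_2=\mathfrak c$, and that in the resulting model no nonempty closed subset of $(\omega\times 2^\omega)^\ast$ of character at most $\omega_1$ is remote from $\omega\times2^\omega$. From the other side, to build a remote set it is enough to avoid the members of a family $\mathcal D$ of nowhere dense sets in which every nowhere dense set has a superset; spending one open set on each member should produce character at most $|\mathcal D|$. This points to a cofinality, and to the following question, whose source is the paper of Dow and Hern\'andez-Guti\'errez \cite{DH}: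
\begin{center}
\emph{Is $\chi_R=\operatorname{cof}(\mathcal M)$ in ZFC?}
\end{center}
The lower bound is not a formal consequence of \eqref{eq:avoid}. The closed sets $X\setminus U$, $U\in\mathcal U$, do absorb all nowhere dense sets, but they need not be nowhere dense themselves: a point $x\in X$ and the set $F$ have disjoint neighborhoods, so some $U\in\mathcal U$ misses a whole neighborhood of $x$. Nevertheless the answer is yes, for each space separately.

\begin{theorem}\label{thm:A}
Let $X$ be a non-compact separable metrizable space without isolated points. Every remote set $F\subset X^\ast$ has $\chi(F,\beta X)\ge\operatorname{cof}(\mathcal M)$, and some remote set $F\subset X^\ast$ has $\chi(F,\beta X)=\operatorname{cof}(\mathcal M)$. Hence $\chi_R(X)=\operatorname{cof}(\mathcal M)$ for every such $X$, and $\chi_R=\operatorname{cof}(\mathcal M)$.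
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be a non-compact separable metrizable space and let $I$ be its set of isolated points.
\begin{enumerate}
\item[(1)] Every remote set $F\subset X^\ast$ with $F\not\subset\operatorname{cl}_{\beta X}I$ has $\chi(F,\beta X)\ge\operatorname{cof}(\mathcal M)$.
\item[(2)] If $\operatorname{cl}_XI$ is compact (in particular if $I=\emptyset$), then $\chi_R(X)=\operatorname{cof}(\mathcal M)$. If $\operatorname{cl}_XI$ is not compact, then $\chi_R(X)=\aleph_0$.
\end{enumerate}
\end{theorem}

For instance, the topological sum of $\mathbb R$ and a convergent sequence has $\chi_R(X)=\operatorname{cof}(\mathcal M)$, while the sum of $\mathbb R$ and the discrete space $\omega$ has $\chi_R(X)=\aleph_0$.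

No axioms beyond ZFC are used. The ideal $\mathcal M$ enters only through the theorem of Miller and Fremlin \cite[Theorem 2.2.11]{BJ} that
\begin{equation}\label{eq:MF}
\operatorname{cof}(\mathcal M)=\max\{\mathfrak d,\operatorname{non}(\mathcal M)\}.
\end{equation}
We write $\mu=\max\{\mathfrak d,\operatorname{non}(\mathcal M)\}$ and prove both bounds for $\mu$. Section~\ref{sec:partitions} describes nowhere dense sets by interval partitions, Section~\ref{sec:lower} proves the lower bound, Section~\ref{sec:upper} constructs a remote set of character at most $\mu$, and Section~\ref{sec:final} assembles the theorems.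

\section{Topological background}\label{sec:background}

From now on $X$ is a non-compact separable metrizable space and $I$ is its set of isolated points. Such a space has a countable base; hence each of its subspaces has a countable base and a countable dense subset, and each open cover of $X$ has a countable subcover. Our reference for general topology is \cite{Eng}.

We use nowhere density in the following form: $M$ is nowhere dense if and only if every nonempty open set contains a nonempty open set disjoint from $M$. In particular, subsets, closures and finite unions of nowhere dense sets are nowhere dense. The first lemma lets us pass between a space and a dense subset of an open part of it.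

\begin{lemma}\label{lem:transfer}
Let $Y$ be an open subspace of a space $Z$ and let $Q$ be dense in $Y$.
\begin{enumerate}
\item[(a)] A set $M\subset Q$ is nowhere dense in $Q$ if and only if it is nowhere dense in $Z$.
\item[(b)] If $Y$ has no isolated points, then neither has $Q$, and finite subsets of $Y$ are nowhere dense in $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $M$ be nowhere dense in $Q$ and let $W\subset Z$ be nonempty and open. If $W\cap Y=\emptyset$, then $W$ misses $M$. Otherwise $W\cap Q$ is nonempty and open in $Q$, so there is an open $W'\subset W$ with $W'\cap Q\ne\emptyset$ and $W'\cap M=\emptyset$. Conversely, let $M$ be nowhere dense in $Z$ and let $W\subset Z$ be open with $W\cap Q\ne\emptyset$. The nonempty open set $W\cap Y$ contains a nonempty open set $W'$ missing $M$, and $W'\cap Q\neq\emptyset$ by density.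

(b) If $W$ is open in $Y$ and $q\in W\cap Q$, then $W\setminus\{q\}$ is nonempty and open, so it meets $Q$. A point of $Y$ is not isolated in $Z$, so it forms a closed set with empty interior.
\end{proof}

A countable union of nowhere dense sets can be dense. What made the set $N$ of Example~\ref{ex:reals} nowhere dense is that its points escape to infinity. The general form of this is local finiteness: a sequence $(A_n)$ of subsets of $X$ is \emph{locally finite} if every point of $X$ has a neighborhood that meets $A_n$ for only finitely many $n$. The property passes to any sequence $(A_n')$ with $A_n'\subset A_n$.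

\begin{lemma}\label{lem:locfin}
Let $(A_n)$ be a locally finite sequence of subsets of $X$.
\begin{enumerate}
\item[(a)] $\operatorname{cl}_X\bigcup_nA_n=\bigcup_n\operatorname{cl}_XA_n$.
\item[(b)] If every $A_n$ is nowhere dense, then so is $\bigcup_nA_n$.
\item[(c)] A compact subset of $X$ meets $A_n$ for only finitely many $n$.
\end{enumerate}
Moreover,
\begin{enumerate}
\item[(d)] if $H\subset X$ is closed and not compact, there is a locally finite sequence $(V_n)$ of open subsets of $X$, each of which meets $H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Near a given point the union coincides with a finite union, and closure commutes with finite unions. (b) A nonempty open set contains a nonempty open set $W$ that meets only finitely many $A_n$; their union is nowhere dense, so $W$ contains a nonempty open set missing it. (c) Cover the compact set by finitely many open sets, each meeting finitely many $A_n$.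

(d) Fix a metric on $X$. Since $H$ is metrizable and not compact, it contains a sequence $(s_n)$ with no subsequence converging in $H$; since $H$ is closed, no subsequence converges in $X$. Let $V_n$ be the open ball of radius $2^{-n}$ about $s_n$. If every neighborhood of a point $x$ met infinitely many $V_n$, we could choose $n_1<n_2<\cdots$ such that $V_{n_k}$ meets the ball of radius $1/k$ about $x$, and then $s_{n_k}\to x$.
\end{proof}

Recall that $\beta X$ is a compact Hausdorff space that contains $X$ as a dense subspace, and that every continuous function $X\to[0,1]$ extends continuously to $\beta X$. For $A\subset X$ we have $X\cap\operatorname{cl}_{\beta X}A=\operatorname{cl}_XA$ and $\operatorname{cl}_{\beta X}\operatorname{cl}_XA=\operatorname{cl}_{\beta X}A$.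

\begin{lemma}\label{lem:beta}
If $A,B\subset X$ are closed, then $\operatorname{cl}_{\beta X}A\cap\operatorname{cl}_{\beta X}B=\operatorname{cl}_{\beta X}(A\cap B)$. In particular, disjoint closed subsets of $X$ have disjoint closures in $\beta X$.
\end{lemma}

\begin{proof}
Let $A\cap B=\emptyset$ first. The metrizable space $X$ is normal, so there is a continuous function $X\to[0,1]$ equal to $0$ on $A$ and to $1$ on $B$; its extension to $\beta X$ is $0$ on $\operatorname{cl}_{\beta X}A$ and $1$ on $\operatorname{cl}_{\beta X}B$. In general, suppose that $p$ lies in both closures but not in $\operatorname{cl}_{\beta X}(A\cap B)$. Let $W$ be a closed neighborhood of $p$ in $\beta X$ missing $A\cap B$. Then $A\cap W$ and $B\cap W$ are disjoint closed subsets of $X$ with $p$ in both closures, which contradicts the first case. The other inclusion holds because closure is monotone.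
\end{proof}

Finally, all the combinatorics will take place in one countable space. For a finite binary sequence $s\in2^{<\omega}$ of length $|s|$, let $[s]$ be the set of all $x\in2^\omega$ extending $s$; these sets form a base of $2^\omega$. Let
\[
E=\{x\in2^\omega: x(k)=0\text{ for all but finitely many }k\}.
\]
It is a countable dense subset of $2^\omega$, without isolated points by Lemma~\ref{lem:transfer}(b). \emph{Sierpi\'nski's theorem} states that any two nonempty countable metrizable spaces without isolated points are homeomorphic. Together with Lemma~\ref{lem:transfer}(b) it gives:
\begin{equation}\label{eq:sierp}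
\begin{array}{l}
\text{if $Y$ is a nonempty separable metrizable space without isolated points,}\\
\text{then every countable dense subset of $Y$ is homeomorphic to $E$.}
\end{array}
\end{equation}

\section{Nowhere dense sets from interval partitions}\label{sec:partitions}

To count nowhere dense sets, and to build them, we need a normal form. An \emph{interval partition} is a partition $P=(P_i)_{i\in\omega}$ of $\omega$ into consecutive nonempty finite intervals. For $y\in2^\omega$, an interval partition $P$ and an infinite set $L\subset\omega$ let
\[
N(y,P,L)=\{x\in2^\omega:\ x{\restriction}P_i\ne y{\restriction}P_i\text{ for all }i\in L\}.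
\]
This set is closed, being an intersection of clopen sets. It is nowhere dense: given $s\in2^{<\omega}$, pick $i\in L$ with $\min P_i\ge|s|$ and extend $s$ to a finite sequence $t$ with $t{\restriction}P_i=y{\restriction}P_i$; then $[t]\subset[s]$ misses $N(y,P,L)$.

For example, let $y$ be the zero sequence and $L=\omega$. If $P_i=\{i\}$, the set consists of the single sequence $111\ldots$; if $P_i=\{2i,2i+1\}$, it consists of the sequences built from the blocks $01$, $10$, $11$. Longer intervals give larger sets, for a reason used repeatedly below: if $J\subset J'$ are intervals and $x{\restriction}J\neq y{\restriction}J$, then $x{\restriction}J'\ne y{\restriction}J'$.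

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] If $M\subset2^\omega$ is meager, there are $y\in2^\omega$ and an interval partition $J$ such that every $z\in M$ satisfies $z{\restriction}J_j\ne y{\restriction}J_j$ for all but finitely many $j$.
\item[(b)] If $M\subset2^\omega$ is nowhere dense, there are $y$ and $J$ with $M\subset N(y,J,\omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $M\subset\bigcup_mG_m$ with $G_0\subset G_1\subset\cdots$ nowhere dense; in (b) take $G_m=M$ for all $m$. We define $0=\ell_0<\ell_1<\cdots$ and $y$ on $J_j=[\ell_j,\ell_{j+1})$ by recursion. Given $\ell_j$, list the binary sequences of length $\ell_j$ as $s_1,\dots,s_r$, and put $u_0=\emptyset$. Since $G_j$ is nowhere dense, $u_{k-1}$ has a proper extension $u_k$ with $[s_k{}^\frown u_k]\cap G_j=\emptyset$. The final word $u=u_r$ extends every $u_k$, so $[s^\frown u]\cap G_j=\emptyset$ for all $s$ of length $\ell_j$. Let $\ell_{j+1}=\ell_j+|u|$ and $y(\ell_j+t)=u(t)$ for $t<|u|$.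

If $z\in G_m$ and $j\ge m$, then $z\in G_j$, so $z$ does not extend $(z{\restriction}\ell_j)^\frown u$; that is, $z{\restriction}J_j\ne y{\restriction}J_j$. In (b) this applies with $m=0$.
\end{proof}

The normal form has two parameters, a partition and a real. The next lemma says that $\mathfrak d$ partitions suffice to be coarser than any given one, even if only infinitely many of its intervals may be used. Note that $\mathfrak d$ is infinite, since finitely many functions do not dominate their maximum plus one.

\begin{lemma}\label{lem:coarse}
There is a family $\mathcal P$ of at most $\mathfrak d$ interval partitions with the following property: for every infinite family $\mathcal J$ of pairwise disjoint nonempty finite intervals there is $P\in\mathcal P$ such that every $P_i$ contains a member of $\mathcal J$.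
\end{lemma}

\begin{proof}
Take a dominating family of size $\mathfrak d$, add all functions that differ from one of its members in finitely many places, and replace each function $h$ by $n\mapsto\max\{h(n),n+1\}$. The resulting family $\mathcal H$ has size at most $\mathfrak d\cdot\aleph_0=\mathfrak d$, its members satisfy $h(n)>n$, and every $f\in\omega^\omega$ is bounded \emph{everywhere} by some $h\in\mathcal H$. For $h\in\mathcal H$ let $p_0=0$, $p_{i+1}=h(p_i)$ and $P^h_i=[p_i,p_{i+1})$; let $\mathcal P=\{P^h:h\in\mathcal H\}$.

Given $\mathcal J$ and $n$, at most $n$ members of $\mathcal J$ meet $[0,n)$, so there is a least $f(n)$ such that $[n,f(n))$ contains a member of $\mathcal J$. If $h\in\mathcal H$ bounds $f$ everywhere, then $P^h_i\supset[p_i,f(p_i))$ contains a member of $\mathcal J$ for each $i$.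
\end{proof}

We fix such a family $\mathcal P$ for the rest of the paper. The second parameter can be confined to a nonmeager set, and this yields the small family $\mathcal D$ asked for in the introduction. Call a family $\mathcal D$ of nowhere dense subsets of a space $Y$ \emph{cofinal} if every nowhere dense subset of $Y$ is contained in a member of $\mathcal D$.

\begin{lemma}\label{lem:cofinal}
Every nonempty separable metrizable space $Y$ without isolated points has a cofinal family of at most $\mu$ nowhere dense sets.
\end{lemma}

\begin{proof}
\emph{The Cantor space.} Let $S\subset2^\omega$ be nonmeager of size $\operatorname{non}(\mathcal M)$. We claim that the at most $\mu$ sets $N(y,P,\omega)$ with $y\in S$ and $P\in\mathcal P$ form a cofinal family for $2^\omega$. Let $M$ be nowhere dense, and let $M\subset N(\varphi,J,\omega)$ by Lemma~\ref{lem:normal}(b). We cannot expect $\varphi\in S$, but partial agreement with $\varphi$ is enough. The set of all $y$ that satisfy $y{\restriction}J_j=\varphi{\restriction}J_j$ for only finitely many $j$ equals $\bigcup_mN(\varphi,J,[m,\infty))$, which is meager. So there is $y\in S$ for which $\mathcal J=\{J_j:y{\restriction}J_j=\varphi{\restriction}J_j\}$ is infinite.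 Choose $P\in\mathcal P$ such that every $P_i$ contains a member of $\mathcal J$. If $x\in M$, $i\in\omega$ and $P_i\supset J_j\in\mathcal J$, then $x{\restriction}J_j\ne\varphi{\restriction}J_j=y{\restriction}J_j$, so $x{\restriction}P_i\neq y{\restriction}P_i$. Thus $M\subset N(y,P,\omega)$.

\emph{The general case.} Let $Q$ be a countable dense subset of $Y$ and $e\colon Q\to E$ a homeomorphism, by \eqref{eq:sierp}. For $y\in S$ and $P\in\mathcal P$ let
\[
D_{y,P}=\operatorname{cl}_Y e^{-1}\bigl(N(y,P,\omega)\cap E\bigr).
\]
By Lemma~\ref{lem:transfer}(a), applied to $E\subset2^\omega$ and then to $Q\subset Y$, the set $D_{y,P}$ is nowhere dense in $Y$. A nowhere dense subset of $Y$ may miss $Q$ altogether, so we approximate it from $Q$.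

Let $N\subset Y$ be nonempty, closed and nowhere dense, and let $d$ be a metric on $Y$. Let $(s_k)$ list a countable dense subset of $N$ with each point repeated infinitely often, pick $q_k\in Q$ with $d(q_k,s_k)<2^{-k}$, and let $M=\{q_k:k\in\omega\}$. Each listed point is the limit of a subsequence of $(q_k)$, so $N\subset\operatorname{cl}_YM$. Also $M$ is nowhere dense in $Y$. Indeed, a nonempty open set $W$ contains a point $x\notin N$. Let $\varepsilon=d(x,N)>0$ and let $B$ be the open ball of radius $\varepsilon/2$ about $x$. If $q_k\in B$, then $\varepsilon\le d(x,s_k)<\varepsilon/2+2^{-k}$, which holds for finitely many $k$ only. So $M\cap B$ is finite, and $(W\cap B)\setminus M$ is open and, as $Y$ has no isolated points, nonempty.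

By Lemma~\ref{lem:transfer}(a), $M$ is nowhere dense in $Q$, so $e(M)$ is nowhere dense in $E$ and in $2^\omega$. Hence $e(M)\subset N(y,P,\omega)\cap E$ for some $y\in S$ and $P\in\mathcal P$, and $N\subset\operatorname{cl}_YM\subset D_{y,P}$.
\end{proof}

\section{The lower bound}\label{sec:lower}

By \eqref{eq:avoid}, to bound the character from below we must find, for any family of fewer than $\mu$ neighborhoods of $F$, one nowhere dense set that meets them all. The essential case is the space $\omega\times E$ and a family of open sets each of which meets every column $\{n\}\times E$. The columns form a locally finite sequence, so we are free to choose one nowhere dense set in each column.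

\begin{lemma}\label{lem:core}
Let $\kappa<\mu$, and for $\alpha<\kappa$ and $n\in\omega$ let $W_{\alpha,n}$ be a nonempty open subset of $E$. Then there are nowhere dense sets $N_n\subset E$, $n\in\omega$, such that for every $\alpha<\kappa$ there is $n$ with $W_{\alpha,n}\cap N_n\ne\emptyset$.
\end{lemma}

One column would not suffice: no nowhere dense subset of $E$ meets all of the countably many sets $[s]\cap E$. With infinitely many columns and countable $\kappa$ one can spend column $n$ on the index $\alpha=n$ and let $N_n$ be a single point of $W_{n,n}$, as in Example~\ref{ex:reals}. For $\kappa<\mathfrak d$ finite sets $N_n$ still work. The substance of the lemma is the case $\mathfrak d\le\kappa<\operatorname{non}(\mathcal M)$, and we first explain the idea.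

Pick $x_{\alpha,n}\in W_{\alpha,n}$. The set of these points is meager, indeed countable, so it is covered by nowhere dense sets $G_0\subset G_1\subset\cdots$. In the simplest case the point $x_{\alpha,n}=x_\alpha$ does not depend on $n$. Then $N_n=G_n\cap E$ works, because $x_\alpha\in G_n$ from some index $m_\alpha$ on: the columns convert ``meager'' into ``nowhere dense''. In general each pair has its own index $m_\alpha(n)$, the least $m$ with $x_{\alpha,n}\in G_m$. Choosing $N_n=G_{h(n)}\cap E$ succeeds only if for each $\alpha$ there is $n$ with $m_\alpha(n)\le h(n)$, and nothing guarantees such an $h$ once $\kappa\ge\mathfrak d$. We need one index for each $\alpha$, valid in all columns at once.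

To obtain it, splice the points $x_{\alpha,0},x_{\alpha,1},\dots$ into a single point $z_\alpha\in2^\omega$. Fix an interval partition $P$ and distribute its intervals among the columns so that each column receives infinitely many; for instance, give $P_i$ to column $n$ if $2^n$ is the largest power of $2$ dividing $i+1$. On $P_i$ the point $z_\alpha$ copies the point of the column that owns $P_i$:
\[
\begin{array}{c|cccccc}
\text{interval} & P_0&P_1&P_2&P_3&P_4&\cdots\\ \hline
z_\alpha\text{ copies} & x_{\alpha,0}&x_{\alpha,1}&x_{\alpha,0}&x_{\alpha,2}&x_{\alpha,0}&\cdots
\end{array}
\]
Suppose that for some $y$ every $z_\alpha$ differs from $y$ on $P_i$ for all $i\ge i_\alpha$. All but finitely many columns own no interval $P_i$ with $i<i_\alpha$, and in such a column $x_{\alpha,n}$ differs from $y$ on \emph{every} interval the column owns. This places $x_{\alpha,n}$ in a nowhere dense set that does not depend on $\alpha$.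

One difficulty remains. As $\kappa<\operatorname{non}(\mathcal M)$, the points $z_\alpha$ form a meager set, but Lemma~\ref{lem:normal} returns its own partition $J$, and an interval $J_j$ may stretch over intervals owned by different columns. We need every $P_i$ to contain some $J_j$, although $P$ was chosen before $J$. The assumption $\mathfrak d\le\kappa$ breaks the circle: we can afford to splice along all $P\in\mathcal P$ simultaneously and select the right $P$ afterwards.

\begin{proof}[Proof of Lemma~\ref{lem:core}]
\emph{Case 1: $\kappa<\mathfrak d$.} Enumerate $E=\{q_i:i\in\omega\}$ and let $g_\alpha(n)=\min\{i:q_i\in W_{\alpha,n}\}$. The family $\{g_\alpha:\alpha<\kappa\}$ is not dominating, so there is $h\in\omega^\omega$ such that for every $\alpha$ there is $n$ with $g_\alpha(n)<h(n)$. Let $N_n=\{q_i:i\le h(n)\}$; this finite set is nowhere dense because $E$ has no isolated points. If $g_\alpha(n)<h(n)$, then $q_{g_\alpha(n)}\in W_{\alpha,n}\cap N_n$.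

\emph{Case 2: $\kappa\ge\mathfrak d$.} Since $\kappa<\mu$, we have $\mathfrak d\le\kappa<\operatorname{non}(\mathcal M)$. Fix $x_{\alpha,n}\in W_{\alpha,n}$ and a partition of $\omega$ into infinite sets $L_0,L_1,\dots$. For $\alpha<\kappa$ and $P\in\mathcal P$ define $z_{\alpha,P}\in2^\omega$ by
\[
z_{\alpha,P}{\restriction}P_i=x_{\alpha,n}{\restriction}P_i\qquad\text{whenever }i\in L_n .
\]
There are at most $\kappa\cdot\mathfrak d=\kappa<\operatorname{non}(\mathcal M)$ such points, so they form a meager set. Let $y$ and $J$ be given for this set by Lemma~\ref{lem:normal}(a). By Lemma~\ref{lem:coarse}, applied to $\mathcal J=\{J_j:j\in\omega\}$, fix $P\in\mathcal P$ such that each $P_i$ contains some $J_{j(i)}$. Let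
\[
N_n=N(y,P,L_n)\cap E ,
\]
which is nowhere dense in $E$ by Lemma~\ref{lem:transfer}(a).

Let $\alpha<\kappa$. The point $z_{\alpha,P}$ agrees with $y$ on $J_j$ for finitely many $j$ only, and the indices $j(i)$ are distinct because the $P_i$ are disjoint. So there is $i_\alpha$ such that $z_{\alpha,P}{\restriction}J_{j(i)}\ne y{\restriction}J_{j(i)}$, and hence $z_{\alpha,P}{\restriction}P_i\neq y{\restriction}P_i$, for all $i\ge i_\alpha$. At most $i_\alpha$ of the disjoint sets $L_n$ meet $[0,i_\alpha)$; take $n$ with $L_n\subset[i_\alpha,\infty)$. For every $i\in L_n$ we have $x_{\alpha,n}{\restriction}P_i=z_{\alpha,P}{\restriction}P_i\ne y{\restriction}P_i$. Thus $x_{\alpha,n}\in W_{\alpha,n}\cap N_n$.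
\end{proof}

To apply the lemma to $X$ we need substitutes for the columns: a locally finite sequence of open sets that every neighborhood of $F$ meets. In Example~\ref{ex:reals} these were the complements of the compact sets $[-n,n]$. For $X=\mathbb Q$ no sequence of complements of compact sets is locally finite, since compact subsets of $\mathbb Q$ have empty interior. A function measuring closeness to one point of the remainder works for every $X$.

\begin{lemma}\label{lem:delta}
For every $p\in X^\ast$ there is a continuous function $\delta\colon\beta X\to[0,1]$ with $\delta(p)=0$ and $\delta(x)>0$ for all $x\in X$.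
\end{lemma}

\begin{proof}
For $x\in X$ let $g_x\colon\beta X\to[0,1]$ be continuous with $g_x(p)=0$ and $g_x(x)=1$. The open sets $\{x'\in X:g_x(x')>0\}$ cover $X$, so countably many of them do, say those for $x_0,x_1,\dots$. Let $\delta=\sum_k2^{-k-1}g_{x_k}$, a uniformly convergent series.
\end{proof}

\begin{proposition}\label{prop:lower}
If $F\subset X^\ast$ is remote and $F\not\subset\operatorname{cl}_{\beta X}I$, then $\chi(F,\beta X)\ge\mu$.
\end{proposition}

\begin{proof}
Suppose that $\{U_\alpha:\alpha<\kappa\}$ is a neighborhood base of $F$ with $\kappa<\mu$. Fix $p\in F\setminus\operatorname{cl}_{\beta X}I$, let $\delta$ be as in Lemma~\ref{lem:delta}, and put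
\[
Y_n=\{x\in X\setminus\operatorname{cl}_XI:\ \delta(x)<2^{-n}\},\qquad n\in\omega .
\]
Each $Y_n$ is open in $X$. It has no isolated points, because a point isolated in the open set $Y_n$ would belong to $I$. The sequence $(Y_n)$ is locally finite: the neighborhood $\{x'\in X:\delta(x')>\delta(x)/2\}$ of $x\in X$ meets $Y_n$ only if $2^{-n}>\delta(x)/2$, and $\delta(x)>0$. Finally, $U_\alpha\cap Y_n\neq\emptyset$ for all $\alpha$ and $n$: the set
\[
\{q\in U_\alpha:\delta(q)<2^{-n}\}\setminus\operatorname{cl}_{\beta X}I
\]
is open in $\beta X$ and contains $p$, so it contains a point of the dense set $X$, and that point lies in $U_\alpha\cap Y_n$.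

Let $Q_n$ be a countable dense subset of $Y_n$ and $e_n\colon Q_n\to E$ a homeomorphism, by \eqref{eq:sierp}. The sets $W_{\alpha,n}=e_n(U_\alpha\cap Q_n)$ are open in $E$, and nonempty since $Q_n$ is dense in $Y_n$. Let $N_n\subset E$ be given by Lemma~\ref{lem:core}. Then $e_n^{-1}(N_n)\subset Y_n$ is nowhere dense in $X$ by Lemma~\ref{lem:transfer}(a), and $N=\bigcup_ne_n^{-1}(N_n)$ is nowhere dense in $X$ by Lemma~\ref{lem:locfin}(b). For each $\alpha$ there is $n$ with $W_{\alpha,n}\cap N_n\ne\emptyset$, so $U_\alpha\cap N\neq\emptyset$. This contradicts \eqref{eq:avoid}.
\end{proof}

The hypothesis $F\not\subset\operatorname{cl}_{\beta X}I$ is used once, to see that every $U_\alpha$ meets every $Y_n$. Without it the proposition fails, by Example~\ref{ex:omega}.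

\section{A remote set of small character}\label{sec:upper}

Let $\mathcal D$ be a cofinal family of nowhere dense sets. We want to choose for each $D\in\mathcal D$ an open set $U(D)\subset X$ whose closure misses $D$, in such a way that any finitely many of the sets $U(D)$ have a common point; the intersection of their closures in $\beta X$ will then be remote. This cannot be done in a compact space without isolated points: the closures would have a common point $x$, and $x$ lies in some $D\in\mathcal D$ because $\{x\}$ is nowhere dense. The way out, by van Douwen's $n$-linked sets, is to work in infinitely many open regions $V_1,V_2,\dots$ and to require in $V_n$ only that any $n$ of the sets meet.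

For finite subsets $D$ of $V=(0,1)$ measure does this: let $U(D)$ be open, of measure greater than $1-1/n$, with closure in $V\setminus D$; the complements of $n$ such sets have total measure less than $1$. But a nowhere dense set can have measure close to $1$ (remove very short intervals around the rationals), so another notion of largeness is needed. It comes from an enumeration $B_0,B_1,\dots$ of a base: $U(D)$ is large if it contains a basic set inside each of many \emph{early} basic sets.

Here is the case $n=2$. Let $k_1(D)$ be an index by which some basic set with closure in $B_0\setminus D$ has appeared, and let $k_2(D)\ge k_1(D)$ be an index by which, inside each of $B_0,\dots,B_{k_1(D)}$, a basic set with closure missing $D$ has appeared. Let $U(D)$ be the union of the $B_k$, $k\le k_2(D)$, whose closures miss $D$. Given $D$ and $D'$, say with $k_1(D)\le k_1(D')$, there is $m\le k_1(D)$ with $B_m\subset U(D)$. Since also $m\le k_1(D')$, the set $U(D')$ contains a basic set inside $B_m$, and this basic set lies in $U(D)\cap U(D')$. For general $n$ we iterate.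

\begin{lemma}\label{lem:linked}
Let $V\subset X$ be nonempty and open and let $n\ge1$. One can assign to every nowhere dense set $D\subset X$ an open set $U(D)$ with $\operatorname{cl}_XU(D)\subset V\setminus D$ so that $U(D_1)\cap\dots\cap U(D_n)\ne\emptyset$ for all nowhere dense sets $D_1,\dots,D_n$.
\end{lemma}

\begin{proof}
Let $\{B_k:k\in\omega\}$ be a base for $V$ consisting of nonempty open sets with $\operatorname{cl}_XB_k\subset V$. Let $D$ be nowhere dense. For each $i$ the set $B_i\setminus\operatorname{cl}_XD$ is nonempty and open, so by regularity there is $k$ with $\operatorname{cl}_XB_k\subset B_i\setminus D$. Hence we can define $0=k_0(D)\le k_1(D)\le\dots\le k_n(D)$ such that, for $1\le j\le n$,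
\begin{equation}\label{eq:step}
\text{for every }i\le k_{j-1}(D)\text{ there is }k\le k_j(D)\text{ with }\operatorname{cl}_XB_k\subset B_i\setminus D .
\end{equation}
Let
\[
U(D)=\bigcup\{B_k:\ k\le k_n(D),\ \operatorname{cl}_XB_k\cap D=\emptyset\}.
\]
The union is finite, so $\operatorname{cl}_XU(D)\subset V\setminus D$.

Let $D_1,\dots,D_n$ be given. Renumber them so that $k_1(D_1)$ is least among the $k_1(D_i)$, then $k_2(D_2)$ is least among the $k_2(D_i)$ with $i\ge2$, and so on; in particular $k_j(D_j)\le k_j(D_{j+1})$ for $1\le j<n$. Put $m_0=0=k_0(D_1)$. Suppose that $1\le j\le n$ and $m_{j-1}\le k_{j-1}(D_j)$. By \eqref{eq:step} there is $m_j\le k_j(D_j)$ with $\operatorname{cl}_XB_{m_j}\subset B_{m_{j-1}}\setminus D_j$. If $j<n$, then $m_j\le k_j(D_{j+1})$ by the renumbering, so the recursion continues. Since $m_j\le k_j(D_j)\le k_n(D_j)$, we have $B_{m_j}\subset U(D_j)$, and $B_{m_1}\supset\dots\supset B_{m_n}$. So the nonempty set $B_{m_n}$ lies in every $U(D_j)$.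
\end{proof}

\begin{proposition}\label{prop:upper}
If $\operatorname{cl}_XI$ is compact, there is a remote set $F\subset X^\ast$ with $\chi(F,\beta X)\le\mu$.
\end{proposition}

\begin{proof}
\emph{Construction.} Let $Y=X\setminus\operatorname{cl}_XI$, an open subspace without isolated points. Since $X$ is not compact, Lemma~\ref{lem:locfin}(d) gives a locally finite sequence of nonempty open sets. By Lemma~\ref{lem:locfin}(c) only finitely many of them meet the compact set $\operatorname{cl}_XI$; discard these and call the others $V_1,V_2,\dots$. Thus $V_n\subset Y$ for all $n$, and $Y\ne\emptyset$. This is the only use of the compactness of $\operatorname{cl}_XI$.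

Let $\mathcal D$ be a cofinal family of at most $\mu$ nowhere dense subsets of $Y$, by Lemma~\ref{lem:cofinal}; its members are nowhere dense in $X$ by Lemma~\ref{lem:transfer}(a). For $n\ge1$ let $D\mapsto U_n(D)$ be the assignment of Lemma~\ref{lem:linked} for $V_n$ and $n$. For $D\in\mathcal D$ put $U(D)=\bigcup_{n\ge1}U_n(D)$. By Lemma~\ref{lem:locfin}(a),
\begin{equation}\label{eq:closure}
\operatorname{cl}_XU(D)=\bigcup_{n\ge1}\operatorname{cl}_XU_n(D)\subset Y\setminus D .
\end{equation}
Any $m$ of the sets $U(D)$ have a common point in $V_m$. By compactness of $\beta X$,
\[
F=\bigcap_{D\in\mathcal D}\operatorname{cl}_{\beta X}U(D)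
\]
is a nonempty closed set.

\emph{$F$ is remote.} Let $N\subset X$ be nowhere dense; replacing $N$ by $\operatorname{cl}_XN$ does not change its closure in $\beta X$, so we assume that $N$ is closed. By Lemma~\ref{lem:transfer}(a) the set $N\cap Y$ is nowhere dense in $Y$, so $N\cap Y\subset D$ for some $D\in\mathcal D$. By \eqref{eq:closure}, $N\cap\operatorname{cl}_XU(D)\subset(N\cap Y)\setminus D=\emptyset$. By Lemma~\ref{lem:beta}, $\operatorname{cl}_{\beta X}N$ misses $\operatorname{cl}_{\beta X}U(D)$, which contains $F$. It remains to see that $F\subset X^\ast$. If $x\in Y$, then $\{x\}$ is nowhere dense by Lemma~\ref{lem:transfer}(b), so $x\notin F$ by what was just shown. If $x\in X\setminus Y$, then for any $D\in\mathcal D$ we have $x\notin\operatorname{cl}_XU(D)=X\cap\operatorname{cl}_{\beta X}U(D)$ by \eqref{eq:closure}, so $x\notin F$.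

\emph{The character of $F$.} So far $F$ is an intersection of $|\mathcal D|$ closed sets. To obtain a neighborhood base we show that these closed sets are neighborhoods of $F$, and remoteness is what makes this true. For $D\in\mathcal D$ write $U=U(D)$ and let
\[
O(D)=\beta X\setminus\operatorname{cl}_{\beta X}(X\setminus U).
\]
This set is open, and $O(D)\subset\operatorname{cl}_{\beta X}U$ because $\beta X=\operatorname{cl}_{\beta X}U\cup\operatorname{cl}_{\beta X}(X\setminus U)$. By Lemma~\ref{lem:beta}, applied to the closed sets $\operatorname{cl}_XU$ and $X\setminus U$,
\[
\operatorname{cl}_{\beta X}U\cap\operatorname{cl}_{\beta X}(X\setminus U)=\operatorname{cl}_{\beta X}\bigl(\operatorname{cl}_XU\setminus U\bigr).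
\]
The set $\operatorname{cl}_XU\setminus U$ is closed, and it has empty interior since an open set contained in $\operatorname{cl}_XU$ and disjoint from $U$ is empty. So it is nowhere dense, and $F$ misses its closure in $\beta X$. As $F\subset\operatorname{cl}_{\beta X}U$, it follows that $F$ misses $\operatorname{cl}_{\beta X}(X\setminus U)$. Hence
\[
F\subset O(D)\subset\operatorname{cl}_{\beta X}U(D)\qquad\text{for every }D\in\mathcal D .
\]
Let $O\supset F$ be open in $\beta X$. The compact set $\beta X\setminus O$ is covered by the open sets $\beta X\setminus\operatorname{cl}_{\beta X}U(D)$, so there are $D_1,\dots,D_m$ with $\bigcap_i\operatorname{cl}_{\beta X}U(D_i)\subset O$, and then $F\subset\bigcap_iO(D_i)\subset O$. Thus the finite intersections of the sets $O(D)$ form a neighborhood base of $F$, of size at most $|\mathcal D|+\aleph_0\le\mu$.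
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By \eqref{eq:MF}, $\mu=\operatorname{cof}(\mathcal M)$, so part (1) is Proposition~\ref{prop:lower}.

For part (2), let $\operatorname{cl}_XI$ be compact. Then it is closed in $\beta X$, so $\operatorname{cl}_{\beta X}I=\operatorname{cl}_XI\subset X$, and no nonempty subset of $X^\ast$ is contained in $\operatorname{cl}_{\beta X}I$. By part (1) every remote set has character at least $\operatorname{cof}(\mathcal M)$, and by Proposition~\ref{prop:upper} some remote set has character at most $\operatorname{cof}(\mathcal M)$. Hence $\chi_R(X)=\operatorname{cof}(\mathcal M)$.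

Now let $\operatorname{cl}_XI$ be non-compact. We find a clopen copy of $\omega$ in $X$ and argue as in Example~\ref{ex:omega}. By Lemma~\ref{lem:locfin}(d) there is a locally finite sequence $(V_n)$ of open sets meeting $\operatorname{cl}_XI$; being open, each $V_n$ contains a point $t_n\in I$. Let $T=\{t_n:n\in\omega\}$. A point of $X$ lies in only finitely many $V_n$, so $T$ is infinite. It is closed in $X$ by Lemma~\ref{lem:locfin}(a), and it is open and discrete because it consists of isolated points. By Lemma~\ref{lem:beta} the closures in $\beta X$ of $T$ and $X\setminus T$ are disjoint; they cover $\beta X$, so $\operatorname{cl}_{\beta X}T$ is clopen. The same argument for the clopen set $\{t_n\}$ shows that $t_n$ is isolated in $\beta X$. Let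
\[
F=\operatorname{cl}_{\beta X}T\setminus T .
\]
It is closed since $T$ is open in $\beta X$, nonempty since the infinite discrete space $T$ is not compact, and contained in $X^\ast$ since $X\cap\operatorname{cl}_{\beta X}T=T$. A nowhere dense set $N\subset X$ contains no isolated point, so $\operatorname{cl}_{\beta X}N\subset\operatorname{cl}_{\beta X}(X\setminus T)$ misses $F$. Thus $F$ is remote. The clopen sets $\operatorname{cl}_{\beta X}T\setminus\{t_0,\dots,t_n\}$ decrease and have intersection $F$, so by compactness every open set containing $F$ contains one of them. Hence $\chi(F,\beta X)\le\aleph_0$.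

Finally, no nonempty closed set $F'\subset X^\ast$ has finite character. The intersection of any neighborhood base of $F'$ is $F'$, because $\beta X\setminus\{q\}$ is an open set containing $F'$ for each $q\notin F'$. A finite base would therefore make $F'$ open, and $F'$ would meet the dense set $X$. So $\chi_R(X)=\aleph_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Here $I=\emptyset$. A remote set is nonempty, so it is not contained in $\operatorname{cl}_{\beta X}I=\emptyset$, and its character is at least $\operatorname{cof}(\mathcal M)$ by Theorem~\ref{thm:B}(1). The remote set of Proposition~\ref{prop:upper} has character at most $\mu=\operatorname{cof}(\mathcal M)$, hence exactly $\operatorname{cof}(\mathcal M)$. So $\chi_R(X)=\operatorname{cof}(\mathcal M)$ for every non-compact separable metrizable space $X$ without isolated points, and the minimum $\chi_R$ over these spaces equals $\operatorname{cof}(\mathcal M)$.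
\end{proof}

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.

\bibitem{DH}
Alan Dow and Rodrigo Hern\'andez-Guti\'errez, \emph{Far points and discretely generated spaces}, arXiv:1509.01601 (2015).

\bibitem{Eng}
Engelking, \emph{General Topology}.

\end{thebibliography}
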